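# Discretizing $B(H)$: an obstruction from paradoxical decompositions

All C*-algebras are unital, all $*$-homomorphisms are unital, and a C*-subalgebra contains the unit of the big algebra. (The few nonunital ideals that appear will be visible as such.) The zero algebra, in which $1=0$, counts as a unital C*-algebra. We use the axiom of choice.

## Spectra, restriction maps, and bounded functions

For a commutative C*-algebra $C$, let $X_C$ be its Gelfand spectrum, the compact Hausdorff space of characters $\chi\colon C\to\mathbb C$. We identify $C$ with $C(X_C)$, so $c\in C$ is the function $c(\chi)=\chi(c)$. Let $\ell^\infty(X_C)$ be the C*-algebra of all bounded functions on the set $X_C$, with no continuity or measurability required. Then $C\subseteq\ell^\infty(X_C)$. Write $1_S$ for the indicator function of a set $S$.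

For instance, if $C=C([0,1])$, then $X_C=[0,1]$, and $\ell^\infty(X_C)$ contains $1_{\{t\}}$ for every point $t$ and $1_S$ for every nonmeasurable set $S$. If $C$ is finite-dimensional, then $X_C$ is finite and discrete, so $\ell^\infty(X_C)=C$.

**Definition (restriction and pullback).** For commutative C*-algebras $C\subseteq D$, let $\rho^D_C\colon X_D\to X_C$ be the continuous map $\chi\mapsto\chi|_C$. Pullback along it is the $*$-homomorphism $\ell^\infty(X_C)\to\ell^\infty(X_D)$, $f\mapsto f\circ\rho^D_C$.

Pullback extends the inclusion $C\subseteq D$: for $c\in C$ and $\chi\in X_D$, $c(\chi|_C)=\chi(c)$. Here is an example whose shape will return. Let $D=C([0,1])\oplus C([0,1])$, let $\sigma(x)=1-x$, and let $C=\{(f,f\circ\sigma):f\in C([0,1])\}\subseteq D$. Then $X_D$ is two copies $[0,1]^{(1)}\sqcup[0,1]^{(2)}$ of the interval. Also $C\cong C([0,1])$ via $(f,f\circ\sigma)\mapsto f$, so $X_C=[0,1]$. The character $x^{(1)}$ of $D$ restricts to $(f,f\circ\sigma)\mapsto f(x)$, and $x^{(2)}$ restricts to $(f,f\circ\sigma)\mapsto f(\sigma(x))$. So $\rho^D_C$ folds the two copies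 onto one, with a flip on the second, and $1_S\circ\rho^D_C$ is the indicator of $S^{(1)}\sqcup(\sigma S)^{(2)}$.

## Compatible discretizations and the algebra $T(A)$

Let $\mathcal C(A)$ be the poset of commutative C*-subalgebras of $A$.

**Definition (discretization).** A discretization of $A$ is a $*$-homomorphism $\phi\colon A\to M$ into a C*-algebra $M$ such that for every $C\in\mathcal C(A)$ the restriction $\phi|_C$ factors through $C\subseteq\ell^\infty(X_C)$ via some $*$-homomorphism $\ell^\infty(X_C)\to M$.

**Definition (compatible discretization).** A compatible discretization of $A$ consists of a $*$-homomorphism $\phi\colon A\to M$ and $*$-homomorphisms $\psi_C\colon\ell^\infty(X_C)\to M$, one for each $C\in\mathcal C(A)$, such that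
$$\psi_C|_C=\phi|_C,\qquad \psi_D(f\circ\rho^D_C)=\psi_C(f)\quad\text{for } C\subseteq D \text{ in } \mathcal C(A),\ f\in\ell^\infty(X_C).\tag{1}$$

So $\phi$ is a discretization, and the chosen extensions agree along inclusions. Two examples:

* If $A$ is commutative, the inclusion $\phi\colon A\to\ell^\infty(X_A)$ with $\psi_C(f)=f\circ\rho^A_C$ is a compatible discretization, because $\rho^D_C\circ\rho^A_D=\rho^A_C$.
* If $\chi$ is a character of an arbitrary $A$, then $\phi=\chi\colon A\to\mathbb C$ with $\psi_C(f)=f(\chi|_C)$ is one. Indeed $\psi_C(c)=\chi(c)$, and $\psi_D(f\circ\rho^D_C)=f((\chi|_D)|_C)=\psi_C(f)$.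

**Definition (the algebra $T(A)$).** $T(A)$ is the colimit, in the category of C*-algebras, of the diagram consisting of $A$, of the algebras $C$ and $\ell^\infty(X_C)$ for $C\in\mathcal C(A)$, of the inclusions $C\to A$, $C\to\ell^\infty(X_C)$ and $C\to D$, and of the pullbacks $\ell^\infty(X_C)\to\ell^\infty(X_D)$, for $C\subseteq D$. Let $\eta_A\colon A\to T(A)$ be the canonical map.

A cocone on this diagram with vertex $M$ is exactly a compatible discretization into $M$, since the legs out of the algebras $C$ are forced to be $\phi|_C$. So $\eta_A$, with its canonical maps $\ell^\infty(X_C)\to T(A)$, is a compatible discretization, and every other one is obtained from it by composing with a unique $*$-homomorphism $T(A)\to M$. Consequently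
$$\ker\eta_A=\bigcap\{\ker\phi:(\phi,\psi)\text{ a compatible discretization of }A\}.\tag{2}$$
Moreover $T(A)=0$ if and only if $\phi(1)=0$ for every compatible discretization $(\phi,\psi)$ of $A$, that is, every one has target $M=0$.

For example, if $A$ is commutative, then $T(A)=\ell^\infty(X_A)$: by (1) a compatible discretization is determined by $\psi_A$, through $\psi_C(f)=\psi_A(f\circ\rho^A_C)$ and $\phi=\psi_A|_A$, and every $*$-homomorphism $\psi_A$ out of $\ell^\infty(X_A)$ occurs.

## Is $\eta_A$ always injective?

The assignment $A\mapsto T(A)$ is the universal candidate for a functorial discretization into the category of C*-algebras. The following question comes from Chris Heunen and Manuel L. Reyes, "Discretization of C*-algebras", arXiv:1607.03376 (2016): is $\eta_A\colon A\to T(A)$ injective for every C*-algebra $A$? In plain words: can one make every commutative subalgebra of $A$ discrete, coherently, without losing any of $A$?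

The answer is no, and as badly as possible.

**Theorem 1.** There is a nonzero separable C*-algebra $A_0$ with $T(A_0)=0$. Consequently $T(A)=0$ for every C*-algebra $A$ admitting a unital $*$-homomorphism $A_0\to A$. In particular $T(B(H))=0$ for every infinite-dimensional Hilbert space $H$, and $\eta_{B(H)}$ is not injective.

The failure does not hinge on admitting the zero algebra:

**Corollary 2.** For $A=B(H)\oplus\mathbb C$ with $\dim H=\infty$, we have $T(A)\ne0$ and $\ker\eta_A=B(H)\oplus0$.

## Algebras with enough joint eigenvectors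

We start with the cases where $\eta_A$ is injective, to see what goes right there. Take $A=M_n$. Every $C\in\mathcal C(M_n)$ is finite-dimensional, so $\ell^\infty(X_C)=C$. By (1), $\psi_C=\phi|_C$ is forced, and the second condition in (1) then holds automatically. A compatible discretization of $M_n$ is just a $*$-homomorphism out of $M_n$, so $T(M_n)=M_n$ and $\eta_{M_n}$ is the identity.

The mechanism in $M_n$ is that commuting normal matrices have a basis of joint eigenvectors, and on a joint eigenvector an arbitrary function on the spectrum can be evaluated. Say that a representation of $C$ is a *direct sum of characters* if the Hilbert space is the closed span of joint eigenvectors. The diagonal matrices on $\mathbb C^n$ are an example.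

**Proposition 3.** (a) $T(M_n)=M_n$. (b) Suppose $A$ has a separating family of unital representations $\pi\colon A\to B(H_\pi)$ such that for each $C\in\mathcal C(A)$ the restriction $\pi|_C$ is a direct sum of characters. Then $\eta_A$ is injective. This includes all residually finite-dimensional $A$ (so all finite type I von Neumann algebras) and $K(H)+\mathbb C1$.

*Proof.* Part (a) was just shown. For (b), we turn each $\pi$ into a compatible discretization. For $x\in X_C$ let $P^C_x$ be the projection onto $\{\xi:\pi(c)\xi=c(x)\xi\text{ for all }c\in C\}$. For $x\neq y$ these spaces are orthogonal: choose a self-adjoint $c\in C$ with $c(x)\ne c(y)$, and note that eigenvectors of $\pi(c)$ for different eigenvalues are orthogonal. By hypothesis the $P^C_x$ sum strongly to $1$. Hence $\psi_C(f)=\sum_xf(x)P^C_x$ (strong sum) is a unital $*$-homomorphism $\ell^\infty(X_C)\to B(H_\pi)$ with $\psi_C|_C=\pi|_C$.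

Let $C\subseteq D$ and $\rho=\rho^D_C$. An eigenvector of $D$ with character $x$ is an eigenvector of $C$ with character $\rho(x)$, so $P^D_x\le P^C_{\rho(x)}$. If $\rho(x)=y$, then $P^C_yP^D_x=P^D_x$; if $\rho(x)\ne y$, then $P^C_yP^D_x=0$. Multiplying $1=\sum_xP^D_x$ by $P^C_y$ gives $P^C_y=\sum_{\rho(x)=y}P^D_x$. Therefore
$$\psi_D(f\circ\rho)=\sum_xf(\rho(x))P^D_x=\sum_yf(y)P^C_y=\psi_C(f).$$
So $\pi$ is part of a compatible discretization, and (2) gives $\ker\eta_A\subseteq\bigcap\ker\pi=0$.

If $A$ is residually finite-dimensional, use its finite-dimensional unital representations; commuting normal matrices are simultaneously diagonalizable. A finite type I von Neumann algebra is a product $\prod_nM_n(C(Y_n))$, and evaluating the $n$-th coordinate at points of $Y_n$ gives a separating family of finite-dimensional representations.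

For $A=K(H)+\mathbb C1$ use the identity representation. Let $C\in\mathcal C(A)$. If $k+\lambda1\in C$ with $k$ compact, then $k\in C$ because $1\in C$; so $C=(C\cap K(H))+\mathbb C1$. Take a maximal orthonormal set of joint eigenvectors of $C\cap K(H)$, equivalently of $C$, and let $N$ be the orthogonal complement of its span. The span is invariant under the self-adjoint set $C$, so $N$ is invariant too. Suppose $N\ne0$. If $C\cap K(H)$ vanishes on $N$, every unit vector of $N$ is a joint eigenvector. Otherwise some self-adjoint $k\in C\cap K(H)$ is nonzero on $N$. By the spectral theorem for compact operators, $k|_N$ has a nonzero eigenvalue with a nonzero finite-dimensional eigenspace in $N$. That eigenspace is invariant under $C$, which commutes with $k$, so it contains a joint eigenvector of $C$. Both cases contradict maximality. So $N=0$. $\qquad\blacksquare$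

For $B(H)$ with $\dim H=\infty$ this method stops at the first step. Let $H=L^2[0,1]$ and let $C=C([0,1])$ act by multiplication. A joint eigenvector $\xi$ satisfies $t\,\xi(t)=\lambda\xi(t)$ almost everywhere for some $\lambda$, so $\xi$ vanishes off the null set $\{\lambda\}$ and $\xi=0$. Every $P^C_x$ is $0$, and the formula for $\psi_C$ produces $0$ instead of extending the identity representation.

## Commuting elements and functoriality

Now we look for obstructions. Two facts follow formally from (1). The first is the only way in which compatibility will constrain how $\phi(y)$ interacts with functions that are not continuous.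

**Lemma 4.** Let $(\phi,\psi)$ be a compatible discretization of $A$, let $C\in\mathcal C(A)$, and let $y=y^*\in A$ commute with $C$. Then $\phi(y)$ commutes with $\psi_C(\ell^\infty(X_C))$.

*Proof.* The C*-algebra $D$ generated by $C$ and $y$ is commutative and contains $C$. By (1), $\psi_C(f)=\psi_D(f\circ\rho^D_C)$ and $\phi(y)=\psi_D(y)$. Both lie in the commutative algebra $\psi_D(\ell^\infty(X_D))$. $\qquad\blacksquare$

**Lemma 5.** Let $f\colon A\to B$ be a unital $*$-homomorphism and let $(\phi,\psi)$ be a compatible discretization of $B$. Then $\phi\circ f$ is part of a compatible discretization of $A$. Hence $f(\ker\eta_A)\subseteq\ker\eta_B$. In particular $T(A)=0$ implies $T(B)=0$.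

*Proof.* Let $C\in\mathcal C(A)$. The image $f(C)$ is a commutative C*-subalgebra of $B$. The map $X_{f(C)}\to X_C$, $\chi\mapsto\chi\circ f|_C$, gives by composition a $*$-homomorphism $r_C\colon\ell^\infty(X_C)\to\ell^\infty(X_{f(C)})$, and we put $\psi'_C=\psi_{f(C)}\circ r_C$.

For $c\in C$ we have $r_C(c)(\chi)=\chi(f(c))$, so $r_C(c)$ is the function $f(c)$ on $X_{f(C)}$, and $\psi'_C(c)=\psi_{f(C)}(f(c))=\phi(f(c))$. This is the first condition in (1).

For $C\subseteq D$, $k\in\ell^\infty(X_C)$ and $\chi\in X_{f(D)}$,
$$r_D(k\circ\rho^D_C)(\chi)=k\big((\chi\circ f|_D)|_C\big)=k\big(\chi|_{f(C)}\circ f|_C\big)=\big(r_C(k)\circ\rho^{f(D)}_{f(C)}\big)(\chi).$$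
Apply $\psi_{f(D)}$ and use (1) for $f(C)\subseteq f(D)$: this gives $\psi'_D(k\circ\rho^D_C)=\psi_{f(C)}(r_C(k))=\psi'_C(k)$. So $(\phi\circ f,\psi')$ is a compatible discretization of $A$.

With $\phi=\eta_B$, (2) gives $\ker\eta_A\subseteq\ker(\eta_B\circ f)$, the second claim. If $T(A)=0$, then $1\in\ker\eta_A$, hence $1\in\ker\eta_B$ and $T(B)=0$. $\qquad\blacksquare$

## Counting points, and why atoms do not suffice

Here is a first plan for a contradiction. Let a group $\Gamma$ act by homeomorphisms on a compact space $X$. Suppose $A$ contains $C(X)$, unitaries $u_g$ with $u_gfu_g^*=g\cdot f$, where $(g\cdot f)(x)=f(g^{-1}x)$, and a nonzero projection $p$ with $u_gp=p$ for all $g$. Given a compatible discretization, put $G_S=\psi_{C(X)}(1_S)$ for $S\subseteq X$, and suppose for the moment that conjugation behaves as one expects: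
$$\phi(u_g)\,G_S\,\phi(u_g)^*=G_{gS}\qquad(S\subseteq X,\ g\in\Gamma).\tag{3}$$
Then $m(S)=\phi(p)G_S\phi(p)$ is a finitely additive function on all subsets of $X$ with positive values, with $m(X)=\phi(p)$. It is invariant: from $u_g^*p=p$ we get
$$m(gS)=\phi(p)\phi(u_g)G_S\phi(u_g)^*\phi(p)=m(S).$$
The fixed projection $p$ matters. Equation (3) alone is no contradiction: on $\ell^2(X)$, with multiplication operators and translation unitaries, it holds with $G_S=1_S$. Only the compression by a projection fixed by all $u_g$ turns (3) into an invariant measure.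

Which action should we take? The natural first choice is an irrational rotation of the circle $X=\mathbb T$, on $L^2(\mathbb T)$, with $p$ the projection onto the constants. Every point $x$ has an infinite orbit, so $n$ points of the orbit give $n\,m(\{x\})\le\phi(p)$ for every $n$, and $m(\{x\})=0$. We would like to add up over all $x$ and conclude $\phi(p)=m(X)=0$. This is exactly where the plan stops: the $\psi_C$ are $*$-homomorphisms of C*-algebras, and nothing makes them respect infinite sums of projections. Nor can a cleverer choice of sets help for this action. Fix a point $x_0$, let $\theta$ be the rotation, and let $\mathrm{LIM}$ be a Banach limit on bounded sequences. The formula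
$$m(S)=\mathrm{LIM}_N\ \tfrac1N\,\#\{0\le n<N:\theta^nx_0\in S\}$$
defines a finitely additive probability measure on all subsets of $\mathbb T$. It is $\theta$-invariant, since passing from $S$ to $\theta S$ changes each count by at most $1$, and it gives each point mass $0$.

So two things are needed. First, an action for which finite additivity alone is contradictory; a free group of rotations provides it. Second, a proof of some form of (3), which so far we have only assumed. Neither is hard, but the second needs an idea, and we treat the first first.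

## A paradoxical decomposition of $SO(3)$

Let $X=SO(3)$, and let $\Gamma=\langle a,b\rangle\subset X$ be a free subgroup of rank 2. Such a subgroup exists by a classical theorem of Hausdorff (see Wagon, *The Banach–Tarski Paradox*, Thm 2.1). It acts on $X$ by left translation, and the action is free: $gx=x$ forces $g=1$.

**Lemma 6.** (a) There are pairwise disjoint sets $X_a,X_{a^{-1}},X_b,X_{b^{-1}}\subseteq X$ with
$$X=X_a\sqcup aX_{a^{-1}}=X_b\sqcup bX_{b^{-1}}.\tag{4}$$
(b) Let $V$ be a C*-algebra and let $m$ assign to each $S\subseteq X$ a positive element of $V$, finitely additively, with $m(aS)=m(bS)=m(S)$ for all $S$. Then $m(X)=0$.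

*Proof.* (a) Use the axiom of choice to pick $Y\subset X$ meeting each orbit $\Gamma x$ exactly once. As the action is free, each $x\in X$ is $gy$ for a unique pair $(g,y)\in\Gamma\times Y$. Hence $U\mapsto UY$ takes disjoint unions of subsets of $\Gamma$ to disjoint unions of subsets of $X$, and $\Gamma Y=X$. For $x\in\{a,a^{-1},b,b^{-1}\}$ let $W(x)\subset\Gamma$ be the set of reduced words beginning with $x$, and put $X_x=W(x)Y$. The four sets $W(x)$ are pairwise disjoint, so the four sets $X_x$ are too.

The set $aW(a^{-1})$ consists of all reduced words not beginning with $a$: if $w$ does not begin with $a$, then $a^{-1}w$ is reduced, begins with $a^{-1}$, and $w=a(a^{-1}w)$; conversely, a reduced word $a^{-1}w$ has $w$ not beginning with $a$. Thus $\Gamma=W(a)\sqcup aW(a^{-1})$, and likewise for $b$. Apply $U\mapsto UY$.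

(b) By positivity and additivity $m$ is monotone. By disjointness, invariance and (4),
$$m(X)\ge m(X_a)+m(X_{a^{-1}})+m(X_b)+m(X_{b^{-1}})$$
$$=\big[m(X_a)+m(aX_{a^{-1}})\big]+\big[m(X_b)+m(bX_{b^{-1}})\big]=2m(X).$$
So $-m(X)\ge0$, while $m(X)\ge0$; hence $m(X)=0$. $\qquad\blacksquare$

## Conjugation turned into commutation

Now to (3). Why is it not automatic? For $g\ne1$ the unitary $u_g$ does not commute with $C(X)$, so no commutative subalgebra contains both, and the relations (1) only link $\psi_C$ and $\psi_D$ when $C\subseteq D$. Functoriality does not give (3) directly either. Apply Lemma 5 to the automorphism $\operatorname{Ad}u_g$ of $A$ and to $\phi=\eta_A$: the universal property yields an endomorphism $\alpha$ of $T(A)$ with $\alpha\circ\eta_A=\eta_A\circ\operatorname{Ad}u_g$ and $\alpha(G_S)=G_{gS}$. The inner automorphism $\operatorname{Ad}\eta_A(u_g)$ agrees with $\alpha$ on $\eta_A(A)$. But $T(A)$ is generated by more than $\eta_A(A)$, and (3) is precisely the assertion that the two maps also agree on $G_S$.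

What compatibility does control is commutation with self-adjoint elements (Lemma 4). The way through is to rewrite "$u$ conjugates $f$ to $g\cdot f$" as a commutation relation, by doubling:
$$\begin{pmatrix}0&u^*\\u&0\end{pmatrix}\quad\text{commutes with}\quad\begin{pmatrix}f&0\\0&ufu^*\end{pmatrix}.$$
The matrices on the right form a commutative algebra inside the diagonal algebra, with the folding restriction map of our first example. This gives:

**Lemma 7.** Let $B$ be a C*-algebra containing $2\times2$ matrix units $e_{ij}$ with $e_{11}+e_{22}=1$. Let $C\in\mathcal C(B)$ commute with the $e_{ij}$, let $u\in B$ be a unitary commuting with the $e_{ij}$ such that $uCu^*=C$, and let $\gamma$ be the homeomorphism of $X=X_C$ with $(ufu^*)(x)=f(\gamma^{-1}x)$ for $f\in C$. Let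
$$D=\{f_1e_{11}+f_2e_{22}:f_1,f_2\in C\},\qquad w=ue_{21}.$$
Then $D\in\mathcal C(B)$ and $X_D=X^{(1)}\sqcup X^{(2)}$, two copies of $X$. For a compatible discretization $(\phi,\psi)$ of $B$ and $S\subseteq X$, put $E_S=\psi_D(1_{S^{(1)}})$ and $F_S=\psi_D(1_{S^{(2)}})$. Then
$$\phi(w)E_S=F_{\gamma S}\,\phi(w)\qquad(S\subseteq X).\tag{5}$$

*Proof.* **Step 1: the two commutative algebras and the restriction map.** If $fe_{11}=0$, then $fe_{22}=e_{21}fe_{11}e_{12}=0$, so $f=0$; similarly for $fe_{22}$. So $(f_1,f_2)\mapsto f_1e_{11}+f_2e_{22}$ is an isomorphism $C\oplus C\to D$, and $X_D$ is as stated: $x^{(i)}$ is the character $f_1e_{11}+f_2e_{22}\mapsto f_i(x)$. Put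
$$C_u=\{fe_{11}+(ufu^*)e_{22}:f\in C\}\subseteq D.$$
This is isomorphic to $C$ via $f$, so $X_{C_u}=X$. Restricting to $C_u$, the character $x^{(1)}$ becomes $x$ and the character $x^{(2)}$ becomes $\gamma^{-1}x$. So with $\rho=\rho^D_{C_u}$,
$$\rho^{-1}(S)=S^{(1)}\sqcup(\gamma S)^{(2)}.\tag{6}$$

**Step 2: a self-adjoint element commuting with $C_u$.** Put $v=w+w^*$. For $c=fe_{11}+(ufu^*)e_{22}$ we have $wc=ufe_{21}$ and $cw=(ufu^*)ue_{21}=ufe_{21}$. So $w$ commutes with $C_u$. Taking adjoints, so does $w^*$, and hence so does $v$.

**Step 3: apply Lemma 4 and cut off corners.** By (1) and (6), $\psi_{C_u}(1_S)=\psi_D(1_S\circ\rho)=E_S+F_{\gamma S}$. By Lemma 4,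
$$\phi(v)(E_S+F_{\gamma S})=(E_S+F_{\gamma S})\phi(v).$$
Multiply by $\phi(e_{22})$ on the left and by $\phi(e_{11})$ on the right. Since $e_{11},e_{22}\in D$ are the functions $1_{X^{(1)}},1_{X^{(2)}}$, we have $\phi(e_{11})=E_X$ and $\phi(e_{22})=F_X$. Hence $E_S\phi(e_{11})=\phi(e_{11})E_S=E_S$, $F_{\gamma S}\phi(e_{11})=0$, $\phi(e_{22})E_S=0$ and $\phi(e_{22})F_{\gamma S}=F_{\gamma S}\phi(e_{22})=F_{\gamma S}$. Also $e_{22}ve_{11}=w$, because $e_{22}w^*=u^*e_{22}e_{12}=0$. The left side becomes $\phi(e_{22}v)E_S=\phi(e_{22}ve_{11})E_S=\phi(w)E_S$. The right side becomes $F_{\gamma S}\phi(ve_{11})=F_{\gamma S}\phi(e_{22}ve_{11})=F_{\gamma S}\phi(w)$. $\qquad\blacksquare$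

## The algebra $A_0$

We now collect in one algebra what the plan uses: $C(X)$, two rotations implemented by unitaries, a projection they fix, matrix units, and one more element, an isometry, which will let us pass from $\phi(p)=0$ to $\phi(1)=0$.

Let $X=SO(3)$ with normalized Haar measure $\mu$, let $\Gamma=\langle a,b\rangle$ be as above, and let $L=L^2(X,\mu)$, a separable Hilbert space. $C(X)$ acts on $L$ by multiplication, faithfully because nonempty open sets have positive measure. Put $(u_g\xi)(x)=\xi(g^{-1}x)$ for $g\in\Gamma$. This is unitary because $\mu$ is invariant, and $u_gfu_g^*=g\cdot f$ with $(g\cdot f)(x)=f(g^{-1}x)$. Let $p_0\in B(L)$ be the projection onto the constants, so $u_gp_0=p_0$.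

On $L\otimes\mathbb C^2\otimes\ell^2$ let $e_{ij}$ be the matrix units of the middle factor; we suppress the symbols $\otimes1$. Put
$$p=p_0e_{11}=p_0\otimes e_{11}\otimes1_{\ell^2}.$$
This projection has infinite rank on a separable Hilbert space, so there is an isometry $s$ with $ss^*=p$. (The factor $\ell^2$ is there for this reason only: $p_0\otimes e_{11}$ has rank one.) Let
$$A_0\subset B(L\otimes\mathbb C^2\otimes\ell^2)$$
be the C*-algebra generated by $C(X)$, $u_a$, $u_b$, the $e_{ij}$, $p$ and $s$. It is nonzero, and it is separable since $C(X)$ is.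

Put $w_g=u_ge_{21}\in A_0$ for $g\in\{1,a,b\}$. Then
$$w_g^*w_g=u_g^*u_g\,e_{12}e_{21}=e_{11},\qquad w_gp=u_gp_0\,e_{21}e_{11}=p_0e_{21}=w_1p.\tag{7}$$

## Proof that $T(A_0)=0$

Let $(\phi,\psi)$ be a compatible discretization of $A_0$. We show $\phi(1)=0$.

**Step 1: equivariance.** Apply Lemma 7 with $B=A_0$, $C=C(X)$ and $u=u_g$, so that $\gamma$ is left translation by $g$. The algebra $D$, and hence the projections $E_S$ and $F_S$, do not depend on $g$. We obtain
$$\phi(w_g)E_S=F_{gS}\,\phi(w_g)\qquad(S\subseteq X,\ g\in\{1,a,b\}).\tag{8}$$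
The case $g=1$ is not vacuous: it relates the two copies of $X$ to each other.

**Step 2: an invariant measure on all subsets.** Put $m(S)=\phi(p)E_S\phi(p)\ge0$. It is finitely additive in $S$, and $m(X)=\phi(pe_{11}p)=\phi(p)$. We claim $m(gS)=m(S)$ for $g=a,b$. The idea is to move $E_{gS}$ to the second copy with $w_1$ and come back with $w_g$; the projection $p$ cannot tell the two apart. In detail, use first $E_{gS}=\phi(e_{11})E_{gS}$ and $e_{11}=w_1^*w_1$, then (8) for the group element $1$ and the set $gS$, then $w_1p=w_gp$ from (7), then (8) for $g$ and $S$, and finally $w_g^*w_g=e_{11}$: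
$$\begin{aligned}
m(gS)&=\phi(p)\,\phi(w_1)^*\phi(w_1)\,E_{gS}\,\phi(p)\\
&=\phi(p)\,\phi(w_1)^*F_{gS}\,\phi(w_1)\,\phi(p)\\
&=\phi(p)\,\phi(w_g)^*F_{gS}\,\phi(w_g)\,\phi(p)\\
&=\phi(p)\,\phi(w_g)^*\phi(w_g)\,E_S\,\phi(p)=\phi(p)\,\phi(e_{11})E_S\,\phi(p)=m(S).
\end{aligned}$$

**Step 3: the paradox kills $\phi(p)$.** By Lemma 6(b), $\phi(p)=m(X)=0$.

**Step 4: the isometry kills the unit.** Since $ps=ss^*s=s$, we have $\phi(1)=\phi(s^*s)=\phi(s^*ps)=\phi(s)^*\phi(p)\phi(s)=0$.

Every compatible discretization of $A_0$ has $\phi(1)=0$, so $T(A_0)=0$.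

## From $A_0$ to $B(H)$ and $B(H)\oplus\mathbb C$

We finish the proof of Theorem 1. If there is a unital $*$-homomorphism $A_0\to A$, then $T(A)=0$ by Lemma 5. Let $\dim H=\infty$. The space $L\otimes\mathbb C^2\otimes\ell^2$ has dimension $\aleph_0$, and $\aleph_0\cdot\dim H=\dim H$, so $H\cong(L\otimes\mathbb C^2\otimes\ell^2)\otimes H$. Then $x\mapsto x\otimes1_H$ is a unital $*$-homomorphism $A_0\to B(H)$. Hence $T(B(H))=0$, and since $B(H)\ne0$, $\eta_{B(H)}$ is not injective. This proves Theorem 1. $\qquad\blacksquare$

*Proof of Corollary 2.* **Step 1: $B(H)\oplus0$ is killed.** Let $(\phi,\psi)$ be a compatible discretization of $A=B(H)\oplus\mathbb C$ into $M$, and let $q=\phi(1\oplus0)$, a projection. The corner $qMq$ is a C*-algebra with unit $q$, and we build a compatible discretization of $B(H)$ into it. For $C\in\mathcal C(B(H))$, the algebra $C\oplus\mathbb C\in\mathcal C(A)$ has spectrum $X_C\sqcup\{*\}$. Let $\psi'_C$ be the restriction of $\psi_{C\oplus\mathbb C}$ to $\ell^\infty(X_C)\oplus0$. It sends the unit $1_{X_C}$ to $\phi(1\oplus0)=q$, so it is a unital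 map into $qMq$. It extends $c\mapsto\phi(c\oplus0)$. For $C\subseteq D$ the restriction map $X_D\sqcup\{*\}\to X_C\sqcup\{*\}$ is $\rho^D_C$ on $X_D$ and sends $*$ to $*$. So extending $k\in\ell^\infty(X_C)$ by zero at $*$ and pulling back gives the extension by zero of $k\circ\rho^D_C$, and $\psi'_D(k\circ\rho^D_C)=\psi'_C(k)$. Thus $x\mapsto\phi(x\oplus0)$ and the $\psi'_C$ form a compatible discretization of $B(H)$ into $qMq$. Since $T(B(H))=0$, its target is zero: $q=0$. Hence $\phi(x\oplus0)=\phi(x\oplus0)q=0$ for all $x$. By (2), $B(H)\oplus0\subseteq\ker\eta_A$.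

**Step 2: nothing else is killed.** The character $\chi\colon A\to\mathbb C$ onto the second summand is part of a compatible discretization, by the second example after (1). So $\ker\eta_A\subseteq\ker\chi=B(H)\oplus0$, and $T(A)\ne0$ because it maps unitally to $\mathbb C$. $\qquad\blacksquare$

The question is settled. The remaining sections prove three supplements, on which the answer does not depend.

## Von Neumann algebras, the Calkin algebra, and multiplier algebras

**Theorem 8.**

1. $T(A)=0$ for every $A$ receiving a unital $*$-homomorphism from $B(\ell^2)$. Examples are all properly infinite von Neumann algebras, the Calkin algebra of $\ell^2$, and the multiplier algebras $M(B\otimes K(\ell^2))$.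
2. For $H\ne0$, $T(B(H))=0$ if and only if $\dim H=\infty$.
3. If a von Neumann algebra $A$ has a nonzero properly infinite direct summand, $\eta_A$ is not injective. If $A$ is finite of type I, $\eta_A$ is injective.

(Type II$_1$ is not settled here.)

*Proof.* (1) The first claim is Theorem 1 and Lemma 5. In a properly infinite von Neumann algebra, $1$ is the sum of a sequence of mutually orthogonal equivalent projections $q_1,q_2,\dots$. Hence $A\cong q_1Aq_1\,\bar\otimes\,B(\ell^2)$, and $x\mapsto1\otimes x$ is a unital $*$-homomorphism $B(\ell^2)\to A$. The Calkin algebra receives the quotient map, and $M(B\otimes K(\ell^2))$ receives $x\mapsto1\otimes x$.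

(2) If $\dim H=n<\infty$, then $T(B(H))=M_n\neq0$ by Proposition 3(a). If $\dim H=\infty$, use Theorem 1.

(3) Write $A=A_1\oplus A_2$ with $A_2\ne0$ properly infinite. If $A_1=0$, then $T(A)=0$ by (1), while $A\ne0$. Otherwise choose a unital $*$-homomorphism $j\colon B(\ell^2)\to A_2$ and consider the unital $*$-homomorphism
$$B(\ell^2)\oplus\mathbb C\to A_1\oplus A_2,\qquad(x,\lambda)\mapsto(\lambda1,j(x)).$$
By Corollary 2, $(1,0)$ lies in the kernel of $\eta_{B(\ell^2)\oplus\mathbb C}$. By Lemma 5 its image, the nonzero projection $1_{A_2}$, lies in $\ker\eta_A$. The second claim is part of Proposition 3(b). $\qquad\blacksquare$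

## Unitized cones

For a C*-algebra $A$ let $\tilde A=\{F\in C([0,1],A):F(0)\in\mathbb C1\}$, the unitized cone. For $A=\mathbb C$ this is $C([0,1])$. The ideal $C_0((0,1],A)$ consists of the $F$ with $F(0)=0$.

**Theorem 9.** Let $A\ne0$ receive a unital $*$-homomorphism from $A_0$. Then $\ker\eta_{\tilde A}=C_0((0,1],A)$. So $\eta_{\tilde A}$ has one-dimensional image, is not injective, and $T(\tilde A)\ne0$.

In $\tilde A_0$ the elements $v_g$, $e_{ij}$, $p$ and $s$ are no longer available, since constant functions other than scalars are excluded. The proof repeats the argument above with each of them multiplied by the function $h(t)=t$, keeping track of powers of $h$. We write $h^ky$ for the function $t\mapsto t^ky$.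

*Proof.* **Step 1: the easy inclusion.** Since $A\ne0$, evaluation at $0$ is a character of $\tilde A$, hence part of a compatible discretization. So $\ker\eta_{\tilde A}\subseteq C_0((0,1],A)$ and $T(\tilde A)\neq0$.

**Step 2: reduction to one element of $\tilde A_0$.** For any $k\ge1$, the element $h^k1$ generates $C_0((0,1],A)$ as a closed ideal of $\tilde A$. Indeed, for $F\in C_0((0,1],A)$ and $\varepsilon>0$ the function $F\,(h^k+\varepsilon)^{-1}\,h^k$ lies in the ideal, and it differs from $F$ at $t$ by $\varepsilon F(t)/(t^k+\varepsilon)$. For $t<\delta$ this has norm at most $\sup_{t<\delta}\|F(t)\|$, which is small when $\delta$ is; for $t\ge\delta$ its norm is at most $\varepsilon\|F\|/\delta^k$. So it suffices to find one $k$ with $h^k1\in\ker\eta_{\tilde A}$. Composing with $A_0\to A$ gives a unital $*$-homomorphism $\tilde A_0\to\tilde A$ taking $h^k1$ to $h^k1$, so by Lemma 5 we may take $A=A_0$. Let $(\phi,\psi)$ be a compatible discretization of $\tilde A_0$.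

**Step 3: equivariance.** Let $D\subset A_0$ be as in Lemma 7 for $C=C(X)$, let $C_g=\{fe_{11}+(g\cdot f)e_{22}:f\in C(X)\}$ for $g\in\{1,a,b\}$, and put
$$\tilde D=\{F\in\tilde A_0:F(t)\in D\ \forall t\},\qquad \tilde C_g=\{F\in\tilde A_0:F(t)\in C_g\ \forall t\}.$$
Then $\tilde D$ is the algebra of continuous functions on $X_D\times[0,1]$ that are constant on $X_D\times\{0\}$, so as a set its spectrum is $\big((X^{(1)}\sqcup X^{(2)})\times(0,1]\big)\cup\{0\}$. Likewise $\tilde C_g$ has spectrum $(X\times(0,1])\cup\{0\}$. The restriction map sends $(x^{(1)},t)\mapsto(x,t)$, $(x^{(2)},t)\mapsto(g^{-1}x,t)$ and $0\mapsto0$. Let $E_S,F_S$ be the images under $\psi_{\tilde D}$ of the indicators of $S^{(1)}\times(0,1]$ and $S^{(2)}\times(0,1]$. By (1), $\psi_{\tilde C_g}(1_{S\times(0,1]})=E_S+F_{gS}$.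

Let $v_g=w_g+w_g^*$. The element $hv_g\in\tilde A_0$ is self-adjoint, and it commutes with $\tilde C_g$ because $v_g$ commutes with $C_g$ (Step 2 of Lemma 7). Lemma 4 gives
$$\phi(hv_g)(E_S+F_{gS})=(E_S+F_{gS})\phi(hv_g).$$
Multiply by $\phi(he_{22})$ on the left and $\phi(he_{11})$ on the right. Both elements lie in the commutative algebra $\psi_{\tilde D}(\ell^\infty(X_{\tilde D}))$, and $\phi(he_{22})E_S=0$ and $F_{gS}\phi(he_{11})=0$, since the functions involved have disjoint supports. The left side becomes $\phi(he_{22})\phi(hv_g)\phi(he_{11})E_S$ and the right side $F_{gS}\phi(he_{22})\phi(hv_g)\phi(he_{11})$. As $e_{22}v_ge_{11}=w_g$,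
$$W_gE_S=F_{gS}W_g,\qquad W_g:=\phi(h^3w_g).\tag{9}$$

**Step 4: an invariant measure.** Put $Q=\phi(hp)$ and $R=\phi(h^6e_{11})$. By (7), $W_g^*W_g=R$ and $W_gQ=\phi(h^4w_gp)=W_1Q$ for all $g\in\{1,a,b\}$. Since $R\geq 0$ lies in $\psi_{\tilde D}(\ell^\infty(X_{\tilde D}))$, it commutes with $E_S$, so
$$m(S):=QRE_SQ=QR^{1/2}E_SR^{1/2}Q\ge0$$
is finitely additive. The function $h^6e_{11}$ is supported on $X^{(1)}\times(0,1]$, so $RE_X=R$ and $m(X)=QRQ=\phi(h^8p)$. For $g=a,b$, using (9) for $1$ and $gS$, then $W_1Q=W_gQ$, then (9) for $g$ and $S$,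
$$m(gS)=QW_1^*W_1E_{gS}Q=QW_1^*F_{gS}W_1Q=QW_g^*F_{gS}W_gQ=QW_g^*W_gE_SQ=m(S).$$

**Step 5: conclusion.** By Lemma 6(b), $\phi(h^8p)=m(X)=0$. As $hs,hs^*\in\tilde A_0$ and $s^*ps=1$, we get $\phi(h^{10}1)=\phi(hs^*)\,\phi(h^8p)\,\phi(hs)=0$. So $h^{10}1\in\ker\eta_{\tilde A_0}$. Finally, the image of $\eta_{\tilde A}$ is isomorphic to $\tilde A/C_0((0,1],A)\cong\mathbb C$. $\qquad\blacksquare$

By Voiculescu (*A note on quasi-diagonal C\*-algebras and homotopy*, Duke Math. J. 62 (1991)), the cone $C_0((0,1],A)$ over any C*-algebra is quasidiagonal. For a separable algebra this means that in some faithful representation there are finite-rank projections $p_n$ increasing strongly to $1$ with $\|p_ny-yp_n\|\to0$ for every $y$. Adjoining the identity operator does not disturb this, so $\tilde A_0$, the unitized cone over the separable algebra $A_0$, is separable and quasidiagonal, and $\eta_{\tilde A_0}$ is not injective. So "residually finite-dimensional" in Proposition 3(b) cannot be weakened to "quasidiagonal".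

## Invariant states and invariant measures on all subsets

In the main proof a projection fixed by the $u_g$ produced an invariant measure. The last supplement does the same with a state fixed by the $u_g$, for an arbitrary group, at the cost of assuming injectivity.

**Theorem 10.** Let $C\in\mathcal C(A)$, let $g\mapsto u_g$ be a homomorphism from a group $\Gamma$ to the unitary group of $A$ with $u_gCu_g^*=C$, and let $\Gamma$ act on $X_C$ by $(u_gfu_g^*)(x)=f(g^{-1}x)$. If $\eta_{M_2(A)}$ is injective, then every state $\omega$ on $A$ with $\omega(u_g)=1$ for all $g\in\Gamma$ yields a $\Gamma$-invariant finitely additive probability measure $m$ on all subsets of $X_C$ with $\int f\,dm=\omega(f)$ for $f\in C$.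

(The action is $g\chi=\chi\circ\operatorname{Ad}u_{g^{-1}}|_C$. Then $f(g^{-1}\chi)=\chi(u_gfu_g^*)$ and $g(h\chi)=(gh)\chi$.)

*Proof.* **Step 1: equivariance in $T(M_2(A))$.** Put $\phi=\eta_{M_2(A)}\colon M_2(A)\to M=T(M_2(A))$, with its canonical maps $\psi$. Apply Lemma 7 with $B=M_2(A)$, with $C$ and the $u_g$ embedded as $\operatorname{diag}(c,c)$ and $\operatorname{diag}(u_g,u_g)$. With $W_g=\phi(u_ge_{21})$ we get $W_gE_S=F_{gS}W_g$ for all $g\in\Gamma$ and $S\subseteq X_C$. Also $W_g^*W_g=\phi(e_{11})$.

**Step 2: the measure.** As $\phi$ is injective, the state $[a_{ij}]\mapsto\omega(a_{11})$ on $M_2(A)\cong\phi(M_2(A))$ extends to a state $\hat\omega$ on $M$. Put $m(S)=\hat\omega(E_S)$. It is finitely additive and nonnegative, and $m(X_C)=\hat\omega(\phi(e_{11}))=\omega(1)=1$.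

**Step 3: invariance.** The difference $Z=W_g-W_1=\phi((u_g-1)e_{21})$ is invisible to $\hat\omega$:
$$\hat\omega(Z^*Z)=\omega\big((u_g-1)^*(u_g-1)\big)=2-2\operatorname{Re}\omega(u_g)=0.$$
For $F=F_{gS}$ write
$$\hat\omega(W_g^*FW_g)-\hat\omega(W_1^*FW_1)=\hat\omega(Z^*FW_g)+\hat\omega(W_1^*FZ).$$
By Cauchy–Schwarz both terms on the right vanish: $|\hat\omega(Z^*FW_g)|^2\le\hat\omega(Z^*Z)\,\hat\omega(W_g^*FW_g)=0$ and $|\hat\omega(W_1^*FZ)|^2\le\hat\omega(W_1^*FW_1)\,\hat\omega(Z^*Z)=0$. By Step 1, $W_g^*F_{gS}W_g=W_g^*W_gE_S=\phi(e_{11})E_S=E_S$, and $W_1^*F_{gS}W_1=W_1^*W_1E_{gS}=E_{gS}$. So $m(S)=m(gS)$.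

**Step 4: the integral of $f\in C$.** The functional $k\mapsto\hat\omega(\psi_D(k1_{X^{(1)}}))$ on $\ell^\infty(X_C)$, where $k1_{X^{(1)}}$ means $k$ on the first copy of $X_C$ and $0$ on the second, is norm-continuous and takes $1_S$ to $m(S)$. Approximating $k$ uniformly by simple functions, we see that it equals $\int k\,dm$. For $f\in C$ the function $f1_{X^{(1)}}$ is the element $fe_{11}\in D$, so $\int f\,dm=\hat\omega(\phi(fe_{11}))=\omega(f)$. $\qquad\blacksquare$

For instance, let $A=C(SO(3))\rtimes F_2$ be the full crossed product for left translation by the free subgroup $\Gamma=\langle a,b\rangle$. The multiplication operators and the unitaries $u_g$ on $L^2(SO(3))$ define a representation of $A$, and the unit vector $1$ gives a state $\omega$ with $\omega(u_g)=\langle u_g1,1\rangle=1$ for all $g$. If $\eta_{M_2(A)}$ were injective, Theorem 10 with $C=C(SO(3))$ would give a $\Gamma$-invariant finitely additive probability measure on all subsets of $SO(3)$, and Lemma 6(b) with $V=\mathbb C$ would force its total mass to be $0$. So $\eta$ is not injective for the separable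 algebra $M_2(C(SO(3))\rtimes F_2)$.
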